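\title{Odd rational homology of Chow varieties of projective space}

\begin{abstract}
Let $C_{p,d}(\mathbb P^n)$ be the Chow variety of effective algebraic $p$-cycles of degree $d$ in complex projective space. We disprove the conjecture that its odd Betti numbers always vanish: some odd Betti number is nonzero whenever $1\le p\le n-2$ and $d\ge 13$, and already for $d\ge5$ if $p\ge2$. The odd Betti numbers do vanish if $p\in\{0,n-1,n\}$ or $d\le2$. The counterexamples come from torus actions: the fixed set of a torus has no more odd rational cohomology than the whole space, and for suitable tori the fixed set of the Chow variety contains a ring of projective lines that does not bound.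
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb P^n$ be complex projective space and let $0\le p\le n$. An \emph{effective $p$-cycle} on $\mathbb P^n$ is a finite sum $Z=\sum m_iV_i$ of irreducible closed subvarieties $V_i$ of dimension $p$ with integer multiplicities $m_i\ge 0$; its degree is $\sum m_i\deg V_i$. By the theorem of Chow and van der Waerden, the effective $p$-cycles of degree $d$ are the points of a closed algebraic subset $C_{p,d}(\mathbb P^n)$ of a projective space, the \emph{Chow variety}; the embedding is recalled in Section~\ref{sec:chow}. In the classical topology $C_{p,d}(\mathbb P^n)$ is a compact Hausdorff space. For a compact algebraic set $X$ we write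
\[
b_{\mathrm{odd}}(X)=\sum_{k\ge0}\dim_{\mathbb Q}H_{2k+1}(X,\mathbb Q)
\]
for the sum of its odd Betti numbers (singular homology). The problem treated here, which comes from the paper of Chen and Hu~\cite{ChenHu}, is to prove or disprove the following statement.

\medskip
\noindent\textbf{Conjecture.} \emph{$b_{\mathrm{odd}}(C_{p,d}(\mathbb P^n))=0$ for all $d\ge0$ and all $0\le p\le n$.}
\medskip

The Chow varieties that one can write down support the conjecture: for $p=0$ one gets a symmetric product of $\mathbb P^n$, for $p=n-1$ the projective space of forms of degree $d$, for $d=1$ a Grassmannian. There is also a structural reason to expect it. The torus of diagonal matrices acts on $C_{p,d}(\mathbb P^n)$, and its fixed points are the sums of coordinate subspaces, so there are finitely many. A \emph{smooth} projective variety on which a torus acts with finitely many fixed points is a disjoint union of affine cells (the sets of points that a general one-parameter subgroup contracts to a given fixed point), and so has no odd homology.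

That argument needs smoothness. The triangle $x_0x_1x_2=0$ in $\mathbb P^2$ is invariant under the diagonal torus and has three fixed points, yet its first Betti number is nonzero. To see this, put
\begin{equation}\label{eq:phi}
\varphi:\mathbb P^1\to\mathbb R/\mathbb Z,\qquad \varphi(c)=\frac{|c|}{1+|c|}\bmod 1 .
\end{equation}
This map is continuous, $\varphi(0)=\varphi(\infty)=0$, and $\varphi(c)$ runs once around the circle as $c$ runs through $[0,\infty]$. The function equal to $\varphi(x_1/x_0)$ on the line $x_2=0$ and to $0$ on the other two lines is continuous on the triangle, and it has degree $\pm1$ on the loop formed by the points with nonnegative real coordinates. We shall find such rings of projective lines inside Chow varieties and detect them by the same function $\varphi$.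

\begin{theorem}\label{thm:A}
Let $1\le p\le n-2$ and $d\ge13$. Then $b_{\mathrm{odd}}(C_{p,d}(\mathbb P^n))\ge\binom{n-3}{p-1}>0$.
\end{theorem}

In particular $C_{1,13}(\mathbb P^3)$ has nonzero rational homology in some odd degree, and the conjecture is false.

\begin{theorem}\label{thm:C}
Let $2\le p\le n-2$ and $d\ge5$. Then $b_{\mathrm{odd}}(C_{p,d}(\mathbb P^n))>0$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] If $p\in\{0,n-1,n\}$, all odd Betti numbers of $C_{p,d}(\mathbb P^n)$ vanish for all $d$. Hence, for fixed $(p,n)$, the conjecture holds for all $d$ if and only if $p\in\{0,n-1,n\}$.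
\item[(ii)] If $d\le2$, all odd Betti numbers of $C_{p,d}(\mathbb P^n)$ vanish for all $p,n$.
\end{enumerate}
\end{theorem}

For $1\le p\le n-2$ we do not settle the degrees $3\le d\le12$ when $p=1$, nor $d=3,4$ when $p\ge2$.

The Chow variety is too large to examine directly, so we pass to the fixed set of a torus $S$, which can only lower $b_{\mathrm{odd}}$ (Section~\ref{sec:borel}); the price is that we do not learn in which odd degree the homology sits. The full diagonal torus is useless for this, since its fixed set is finite. For a torus $S$ of dimension $p$, the invariant irreducible $p$-folds come in explicit families, the simplest being pencils of binomial hypersurfaces in coordinate subspaces, which join sums of coordinate subspaces. These pencils can be chained into closed loops (Section~\ref{sec:loops}). The difficulty is that the remaining invariant varieties may fill such a loop in, so one must find a loop in a part of the fixed set from which they are absent. We do this for curves in $\mathbb P^3$ (Section~\ref{sec:curves}) and surfaces in $\mathbb P^4$ (Section~\ref{sec:surfaces}),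 and reach all other $(p,n)$ by taking cones (Section~\ref{sec:cones}). Section~\ref{sec:even} proves Theorem~\ref{thm:B}.

\section{Chow forms}\label{sec:chow}

For a linear form $u$ on $\mathbb C^{n+1}$ let $H_u\subset\mathbb P^n$ be its zero set. For a closed subset $W\subset\mathbb P^n$ of pure dimension $p$, the \emph{incidence set} of $W$ consists of the tuples $u=(u_0,\dots,u_p)$ of linear forms with $W\cap H_{u_0}\cap\dots\cap H_{u_p}\neq\emptyset$. It is a proper subset, because $p+1$ general hyperplanes miss $W$. If $V$ is irreducible of dimension $p$, its incidence set is the zero set of an irreducible polynomial $F_V(u_0,\dots,u_p)$, unique up to a scalar and homogeneous of degree $\deg V$ in the coefficients of each $u_i$, and $F_V$ determines $V$. The \emph{Chow form} of $Z=\sum m_iV_i$ is $F_Z=\prod F_{V_i}^{m_i}$. Let $U$ be the vector space of polynomials that are homogeneous of degree $d$ in each $u_i$. By unique factorization $Z\mapsto[F_Z]\in\mathbb P(U)$ is injective on cycles of degree $d$, and the image is the closed algebraic set $C_{p,d}(\mathbb P^n)$. For $d=0$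 it is a point, the zero cycle.

All Chow forms in this paper are recognized by their zero sets and degrees.

\begin{lemma}\label{lem:recog}
Let $W\subset\mathbb P^n$ be closed of pure dimension $p$ with components $V_1,\dots,V_r$. Let $\Phi(u_0,\dots,u_p)$ be a polynomial, homogeneous of degree $e$ in each $u_i$, whose zero set is the incidence set of $W$. Then $\Phi$ is, up to a nonzero scalar, the Chow form of a cycle $\sum m_iV_i$ with all $m_i\ge1$ and $\sum m_i\deg V_i=e$.
\end{lemma}

\begin{proof}
$\Phi$ has the same zero set as $\prod F_{V_i}$, a product of distinct irreducible polynomials. By the Nullstellensatz the irreducible factors of $\Phi$ are exactly the $F_{V_i}$. Compare degrees in $u_0$.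
\end{proof}

For example, if $e_0,\dots,e_p$ is a basis of a subspace $L\subset\mathbb C^{n+1}$, then $\det(u_i(e_j))$ vanishes exactly when the $u_i$ have a common zero in $\mathbb P(L)$, so it is the Chow form of $\mathbb P(L)$, and it depends continuously on $L$.

Some of our polynomials $\Phi$ are resultants. For forms $f_0,\dots,f_N$ of degrees $e_0,\dots,e_N\ge1$ on $\mathbb C^{N+1}$, the resultant $\operatorname{Res}(f_0,\dots,f_N)$ is a polynomial in the coefficients, homogeneous of degree $\prod_{j\ne i}e_j$ in $f_i$; it vanishes if and only if the $f_i$ have a common zero in $\mathbb P^N$; and for $g\in GL_{N+1}$,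
\begin{equation}\label{eq:res}
\operatorname{Res}(f_0\circ g,\dots,f_N\circ g)=(\det g)^{e_0\cdots e_N}\operatorname{Res}(f_0,\dots,f_N).
\end{equation}

\begin{lemma}\label{lem:cont}
\begin{enumerate}
\item[(a)] Addition $C_{p,a}(\mathbb P^n)\times C_{p,b}(\mathbb P^n)\to C_{p,a+b}(\mathbb P^n)$ is continuous.
\item[(b)] Let $\Pi\subset\mathbb P^n$ be a linear subspace of dimension $p+1$ and $h\neq0$ a form of degree $e\ge1$ on $\Pi$. The cycle $\operatorname{div}(h)\in C_{p,e}(\mathbb P^n)$ depends continuously on $(\Pi,[h])$.
\item[(c)] Let $\sigma:Y\to\Omega$ be a continuous surjection from a compact space onto a Hausdorff space. A map $f$ from $\Omega$ to a topological space is continuous if $f\circ\sigma$ is. If $\sigma$ is bijective, it is a homeomorphism.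
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Addition of cycles is multiplication of Chow forms.

(b) Let $\Pi=\mathbb P(M)$, let $e_0,\dots,e_{p+1}$ be a basis of $M$, and let $y(u)\in M$ be the vector whose coordinates are the signed maximal minors of the $(p+1)\times(p+2)$ matrix $(u_i(e_j))$; it is linear in each $u_i$. If the matrix has rank $p+1$, then $\Pi\cap H_{u_0}\cap\dots\cap H_{u_p}$ is the point $[y(u)]$. Otherwise $y(u)=0$, and the intersection contains a line, which meets $\{h=0\}$. In both cases $h(y(u))=0$ if and only if $u$ lies in the incidence set of $\{h=0\}$. If $h$ is irreducible, $\{h=0\}$ has degree $e$, and Lemma~\ref{lem:recog} shows that $h(y(u))$ is its Chow form. Both sides are multiplicative in $h$, so $h(y(u))$ is the Chow form of $\operatorname{div}(h)$ for all $h$. It is linear in $h$ and polynomial in the basis.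

(c) $\sigma$ is a closed map, hence a quotient map.
\end{proof}

\subsection*{Torus actions}
Let $S\cong(\mathbb C^*)^r$ act on $\mathbb C^{n+1}$ by diagonal matrices; the character by which $S$ scales $x_i$ is the \emph{weight} $w_i\in\mathbb Z^r$. Since $tx\in H_u$ if and only if $x\in H_{u\circ t}$, we have $F_{tZ}(u)=F_Z(u\circ t)$ up to a scalar. So the action on $C_{p,d}(\mathbb P^n)$ is induced by the linear action $(tF)(u)=F(u\circ t)$ on $U$. Two consequences are used throughout.

\begin{enumerate}
\item[(T1)] The fixed set $\mathbb P(U)^S$ is the disjoint union of the projectivized weight spaces of $U$. Hence every $Z\in C_{p,d}(\mathbb P^n)^S$ has a weight $\operatorname{wt}(Z)\in\mathbb Z^r$, defined by $F_Z(u\circ t)=t^{\operatorname{wt}(Z)}F_Z(u)$, and $\operatorname{wt}$ is locally constant on $C_{p,d}(\mathbb P^n)^S$ and additive in $Z$. The Chow form of the coordinate subspace on which the coordinates $x_i$, $i\in I$, are free and the others vanish is the minor on the columns $I$, so its weight is $\sum_{i\in I}w_i$.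
\item[(T2)] A cycle is fixed by $S$ if and only if each component is invariant: $S$ permutes the components of a fixed cycle, the stabilizer of a component is a closed subgroup of finite index, and $S$ is connected.
\end{enumerate}

The full diagonal torus has finitely many orbits on $\mathbb P^n$, so an invariant irreducible variety is the closure of one of them, a coordinate subspace; with (T2) this gives the description of its fixed points used in the introduction.

\section{Fixed points and odd cohomology}\label{sec:borel}

In this section and in Section~\ref{sec:even}, $H^*$ and $H^*_c$ denote sheaf cohomology and sheaf cohomology with compact supports of locally compact Hausdorff spaces, with coefficients in $\mathbb Q$. We use four standard facts.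

\begin{enumerate}
\item[(H1)] A compact semialgebraic set $X$ can be triangulated so that a given closed semialgebraic subset $F$ is a subcomplex. Hence $H^*(X)$ is singular cohomology, it is finite-dimensional, $b_{\mathrm{odd}}(X)=\sum_k\dim H^{2k+1}(X)$, and $H^N_c(X\setminus F)=H^N(X,F)=0$ for $N>\dim_{\mathbb R}X$.
\item[(H2)] For $X$ compact and $F\subset X$ closed there is a natural long exact sequence $\dots\to H_c^N(X\setminus F)\to H^N(X)\to H^N(F)\to H_c^{N+1}(X\setminus F)\to\cdots$.
\item[(H3)] For a proper map $q:Y\to Y'$ the stalk of $R^bq_*\mathbb Q$ at $y'$ is $H^b(q^{-1}(y'))$, and there is a spectral sequence $H^a_c(Y',R^bq_*\mathbb Q)\Rightarrow H_c^{a+b}(Y)$.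
\item[(H4)] If a finite group $\Gamma$ acts on a compact space $Y$, then $H^*(Y/\Gamma)=H^*(Y)^\Gamma$.
\end{enumerate}

\begin{lemma}\label{lem:borel}
Let a torus $S\cong(\mathbb C^*)^r$ act linearly and algebraically on a finite-dimensional vector space $U$, and let $X\subset\mathbb P(U)$ be a closed invariant algebraic subset. Then $b_{\mathrm{odd}}(X^S)\le b_{\mathrm{odd}}(X)$.
\end{lemma}

The triangle of the introduction shows that the inequality can be strict. The proof is Borel's argument: twist $X$ over $\mathbb{CP}^m$ by the circle action and compute one cohomology group of high odd degree in two ways. In high degrees only the fixed set contributes, and since $\mathbb{CP}^m$ has one class in each even degree, an odd degree collects all odd cohomology of the fixed set.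

\begin{proof}
The fixed set of one factor $\mathbb C^*$ is closed, algebraic and invariant under the other factors, so by induction we may take $S=\mathbb C^*$. Let $G=S^1\subset\mathbb C^*$ and $F=X^S$. The weight spaces of $G$ and of $\mathbb C^*$ in $U$ coincide, so $X^G=F$. Put $D=\dim_{\mathbb R}X$. Let $G$ act on $S^{2m+1}\subset\mathbb C^{m+1}$ by scalars, and set
\[
X_m=(S^{2m+1}\times X)/G\ \supset\ F_m=(S^{2m+1}\times F)/G=\mathbb{CP}^m\times F .
\]

\emph{Step 1: $H_c^N(X_m\setminus F_m)\cong H^N_c((X\setminus F)/G)$ for $N\le2m$.} The projection $X_m\to X/G$ is a map of compact Hausdorff spaces, so its restriction $q:X_m\setminus F_m\to(X\setminus F)/G$ over an open set is proper. The fiber over the orbit of $x$ is $S^{2m+1}/G_x$, and $G_x$ is a proper closed subgroup of the circle, hence finite. Each element of $G_x$ is joined to the identity in $G$, so it acts trivially on $H^*(S^{2m+1})$, and (H4) gives $H^*(S^{2m+1}/G_x)=H^*(S^{2m+1})$; this is where rational coefficients are needed. By (H3), $q_*\mathbb Q=\mathbb Q$ and $R^bq_*\mathbb Q=0$ for $b\ne0,2m+1$. In total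 degree $N\le 2m$ only the row $b=0$ of the spectral sequence is present, and differentials from the row $b=2m+1$ land in total degree at least $2m+2$.

\emph{Step 2: $H^N_c((X\setminus F)/G)=0$ for $N>D$.} We realize $X/G$ as a semialgebraic set; this is where linearity of the action is used. Choose a $G$-invariant Hermitian inner product on $U$ and send a line to the orthogonal projection onto it. This embeds $\mathbb P(U)$ equivariantly, as a real algebraic set, in the real vector space of Hermitian endomorphisms, on which $G$ acts linearly by conjugation. The invariant real polynomials of a compact linear group form a finitely generated algebra and separate orbits. Generators define a polynomial map $\rho$ to some $\mathbb R^l$ that induces a continuous injection of the compact space $X/G$, hence a homeomorphism onto $\rho(X)$. By the Tarski--Seidenberg theorem $\rho(X)\supset\rho(F)$ are compact semialgebraic sets of dimension at most $D$. Apply (H1).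

\emph{Step 3.} Choose $N$ odd with $N>D$, and $m$ with $2m\ge N+1$. By Steps 1 and 2, $H_c^N$ and $H_c^{N+1}$ of $X_m\setminus F_m$ vanish, so (H2) and the K\"unneth formula give
\[
H^N(X_m)\cong H^N(F_m)=\bigoplus_{j=0}^mH^{N-2j}(F).
\]
The degrees $N-2j$ include every odd number between $0$ and $D$, so $\dim H^N(X_m)=b_{\mathrm{odd}}(F)$. On the other hand $X_m\to\mathbb{CP}^m$ is a fiber bundle with fiber $X$ over a simply connected base, so the spectral sequence (H3) has $E_2^{a,b}=H^a(\mathbb{CP}^m)\otimes H^b(X)$, and $\dim H^N(X_m)\le\sum_{j=0}^m\dim H^{N-2j}(X)\le b_{\mathrm{odd}}(X)$.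
\end{proof}

\section{Rings of pencils}\label{sec:loops}

Let a torus $S$ act diagonally on $\mathbb P^n$. We call a coordinate subspace of dimension $p$ a \emph{coordinate plane} (a coordinate line if $p=1$).

\begin{definition}
A \emph{binomial pencil} $V$ consists of a coordinate subspace $\Pi$ of dimension $p+1$ and two monomials $\mu_0,\mu_\infty$ on $\Pi$ of the same degree $e\ge2$ and the same $S$-weight such that $\mu_0-c\mu_\infty$ is irreducible for every $c\in\mathbb C^*$. Its members are $V_c=\operatorname{div}(\mu_0-c\mu_\infty)$ for $c\in\mathbb C$ and $V_\infty=\operatorname{div}(\mu_\infty)$.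
\end{definition}

By Lemma~\ref{lem:cont}(b), $c\mapsto V_c$ is a continuous map $\mathbb P^1\to C_{p,e}(\mathbb P^n)^S$. The ends $V_0,V_\infty$ are sums of coordinate planes. For $c\in\mathbb C^*$ the $V_c$ are distinct irreducible varieties, and each spans $\Pi$ because $e\ge2$. If $R$ is a sum of coordinate planes, the path $R+V_c$, $c\in[0,\infty]$, from $R+V_0$ to $R+V_\infty$ is a \emph{positive move} along $V$, and its reverse is a \emph{negative move}.

\begin{example}\label{ex:cubic}
Let $\mathbb C^*$ act on $\mathbb P^3$ with weights $(0,1,2,3)$, and let $L_{ij}$ be the line through the $i$-th and $j$-th coordinate points. Each coordinate $\mathbb P^2$ carries a binomial pencil of curves: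
\[
\begin{array}{lll}
V^{012}:\ x_1^2=c\,x_0x_2 & (x_3=0), & 2L_{02}\to L_{01}+L_{12},\\
V^{013}:\ x_1^3=c\,x_0^2x_3 & (x_2=0), & 3L_{03}\to L_{01}+2L_{13},\\
V^{023}:\ x_2^3=c\,x_0x_3^2 & (x_1=0), & 3L_{03}\to 2L_{02}+L_{23},\\
V^{123}:\ x_2^2=c\,x_1x_3 & (x_0=0), & 2L_{13}\to L_{12}+L_{23};
\end{array}
\]
the last column is $V_0\to V_\infty$. Each binomial is linear in one variable with coprime coefficients, hence irreducible. There are two ways from $3L_{03}$ to $L_{01}+L_{12}+L_{23}$, and together they form a loop in $C_{1,3}(\mathbb P^3)^{\mathbb C^*}$: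
\[
3L_{03}\xrightarrow{013^+}L_{01}+2L_{13}\xrightarrow{123^+}L_{01}+L_{12}+L_{23}\xrightarrow{012^-}2L_{02}+L_{23}\xrightarrow{023^-}3L_{03}.
\]
The four lines $R+V_c$, $c\in\mathbb P^1$, form a ring like the triangle of the introduction. To show that the loop does not bound in the fixed set, one wants to extend $\varphi(c)$ from the first line to a continuous function on the surrounding part of the fixed set.
\end{example}

The natural extension sums $\varphi(c)$ over all members $V_c$ of one chosen pencil that occur in a cycle. It is continuous as long as members of that pencil appear and disappear only through the ends $c=0,\infty$, where $\varphi$ vanishes.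

\begin{proposition}\label{prop:loop}
Let $V^1,\dots,V^r$ be binomial pencils in pairwise different subspaces $\Pi^1,\dots,\Pi^r$. Let $\Omega\subset C_{p,d}(\mathbb P^n)^S$ be the set of cycles all of whose components are coordinate planes or members $V^\lambda_c$ with $c\in\mathbb C^*$. Let $K$ be an open and closed subset of $C_{p,d}(\mathbb P^n)^S$ with $K\subset\Omega$. Suppose that a sequence of moves along the $V^\lambda$ leads from a cycle $Z_0\in K$ back to $Z_0$, and that the numbers of positive and of negative moves along $V^1$ differ. Then $H_1(K,\mathbb Q)\neq0$ and $b_{\mathrm{odd}}(C_{p,d}(\mathbb P^n))\ge1$.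
\end{proposition}

\begin{proof}
Define $f:\Omega\to\mathbb R/\mathbb Z$ by $f(Z)=\sum_{c\in\mathbb C^*}\operatorname{mult}_{V^1_c}(Z)\,\varphi(c)$, with $\varphi$ as in \eqref{eq:phi}.

\emph{$f$ is continuous.} A \emph{type} $\tau$ is a sum $R$ of coordinate planes together with integers $\alpha_1,\dots,\alpha_r\ge0$ such that $\deg R+\sum_\lambda\alpha_\lambda\deg V^\lambda_0=d$. There are finitely many types. Let $Y_\tau=\prod_\lambda(\mathbb P^1)^{\alpha_\lambda}$, let $Y$ be the disjoint union of the $Y_\tau$, and let $\sigma$ send $(c_{\lambda,i})\in Y_\tau$ to $R+\sum_{\lambda,i}V^\lambda_{c_{\lambda,i}}$. Then $Y$ is compact, $\sigma$ is continuous by Lemma~\ref{lem:cont}(a),(b), and $\sigma(Y)=\Omega$ because the ends of the pencils are sums of coordinate planes. For $c\in\mathbb C^*$ the variety $V^1_c$ is not linear, and it spans $\Pi^1$, so it is not a member of another pencil; its multiplicity in $\sigma(y)$ is therefore the number of $i$ with $c_{1,i}=c$. Since $\varphi(0)=\varphi(\infty)=0$, we get $f(\sigma(y))=\sum_i\varphi(c_{1,i})$, which is continuous on $Y_\tau$.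 Lemma~\ref{lem:cont}(c) applies.

\emph{The loop.} The moves form a loop $\gamma$ in $C_{p,d}(\mathbb P^n)^S$ through $Z_0$. It stays in $K$, which is open and closed. Along a move of $V^\lambda$ with $\lambda\ne1$ we have $f=0$; along a move of $V^1$ we have $f=\varphi(c)$, which runs once around $\mathbb R/\mathbb Z$ in the direction given by the sign of the move. So $f\circ\gamma$ has nonzero degree, and $f_*[\gamma]\ne0$ in $H_1(\mathbb R/\mathbb Z,\mathbb Q)$. Thus $H_1(K,\mathbb Q)\ne0$; this group is a direct summand of $H_1$ of the fixed set, and Lemma~\ref{lem:borel} finishes the proof.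
\end{proof}

Loops are easy to produce; the hypothesis that carries the weight is $K\subset\Omega$. Example~\ref{ex:twisted} shows how it fails for the loop of Example~\ref{ex:cubic}.

\section{Curves in $\mathbb P^3$}\label{sec:curves}

Let $S=\mathbb C^*$ act on $\mathbb P^3$ with weights $0=w_0<w_1<w_2<w_3$, $\gcd(w_1,w_2,w_3)=1$. We begin with general weights, to see what a good choice must achieve.

\subsection*{Invariant curves}
For $i<j<k$ put $g_{ijk}=\gcd(w_j-w_i,w_k-w_j)$, $a=(w_j-w_i)/g_{ijk}$ and $b=(w_k-w_j)/g_{ijk}$. In the plane where the fourth coordinate vanishes consider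
\begin{equation}\label{eq:pencil}
V^{ijk}_c:\ x_j^{a+b}=c\,x_i^{\,b}x_k^{\,a},\qquad V^{ijk}_0=(a+b)L_{ik},\qquad V^{ijk}_\infty=aL_{ij}+bL_{jk}.
\end{equation}

\begin{lemma}\label{lem:curves}
Each $V^{ijk}$ is a binomial pencil. The $S$-invariant irreducible curves in $\mathbb P^3$ are the six lines $L_{ij}$, the curves $V^{ijk}_c$ with $c\in\mathbb C^*$, and the closures of orbits of points with all $x_i\ne0$, which we call \emph{space orbits}.
\end{lemma}

\begin{proof}
Both monomials have degree $a+b\ge2$ and weight $w_j(w_k-w_i)/g_{ijk}$. For irreducibility, put $s=x_i/x_j$, $r=x_k/x_j$. As $\gcd(a,b)=1$, a unimodular monomial change of variables in $\mathbb C[s^{\pm1},r^{\pm1}]$ turns $s^br^a$ into a variable, so $1-cs^br^a$ is irreducible in this ring for $c\neq0$. A factorization of the binomial would thus have a monomial factor, and no coordinate divides it.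

The weights are distinct, so the only fixed points are the coordinate points, and an invariant irreducible curve is the closure of the orbit of any non-fixed point on it. If that point has two nonzero coordinates $x_i,x_j$, the orbit is dense in $L_{ij}$. If it has three, $x_i,x_j,x_k$, it lies on the invariant irreducible curve $V_c^{ijk}$ with $c=x_j^{a+b}/x_i^bx_k^a\in\mathbb C^*$.
\end{proof}

\subsection*{The relation between the four moves}
A positive move along $V^{ijk}$ changes the multiplicities of the lines by $v_{ijk}=V^{ijk}_\infty-V^{ijk}_0\in\bigoplus\mathbb ZL_{ij}$. With $\ell_{ij}=(w_j-w_i)L_{ij}$, formula \eqref{eq:pencil} reads $g_{ijk}v_{ijk}=\ell_{jk}-\ell_{ik}+\ell_{ij}$, the simplicial boundary of the face $ijk$ of a tetrahedron with edges $\ell_{ij}$. The boundary of the boundary of the tetrahedron is zero: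
\begin{equation}\label{eq:dd}
g_{123}v_{123}-g_{023}v_{023}+g_{013}v_{013}-g_{012}v_{012}=0 .
\end{equation}
Up to a factor this is the only relation, since $L_{12},L_{13},L_{23}$ each occur in exactly one of $v_{012},v_{013},v_{023}$. So in any closed sequence of moves the net numbers of moves are proportional to the coefficients in \eqref{eq:dd}. One closed sequence exists for all weights, in degree $w_3$: perform the moves in four blocks,
\begin{equation}\label{eq:block}
\ell_{03}\to\ell_{01}+\ell_{13}\to\ell_{01}+\ell_{12}+\ell_{23}\to\ell_{02}+\ell_{23}\to\ell_{03}.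
\end{equation}
For the weights $(0,1,2,3)$ all $g_{ijk}$ equal $1$, and this is Example~\ref{ex:cubic}.

\subsection*{Space orbits}
For $x\in\mathbb C^4$ with $x_0x_3\ne0$ define the morphism $\tau_x:\mathbb P^1\to\mathbb P^3$, $[t_0:t_1]\mapsto[x_it_1^{w_i}t_0^{w_3-w_i}]_{i=0,\dots,3}$; its image is the closure of the orbit of $[x]$.

\begin{lemma}\label{lem:space}
For $x_0x_3\neq0$ the polynomial $\operatorname{Res}(u\circ\tau_x,v\circ\tau_x)$ in $(u,v)$ is the Chow form of a cycle $Z_x=m\,\tau_x(\mathbb P^1)$ of degree $w_3$ and weight $w_3^2$, and $Z_x$ depends continuously on $x$. If all $x_i\ne0$, then $m=1$; so a space orbit has degree $w_3$ and weight $w_3^2$.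
\end{lemma}

\begin{proof}
The resultant of the two binary forms of degree $w_3$ has bidegree $(w_3,w_3)$ and vanishes exactly when $H_u\cap H_v$ meets $\tau_x(\mathbb P^1)$, so Lemma~\ref{lem:recog} applies. It is polynomial in $x$, which gives continuity. Replacing $(u,v)$ by $(u\circ t,v\circ t)$ amounts to the substitution $t_1\mapsto tt_1$, which by \eqref{eq:res} multiplies the resultant by $t^{w_3^2}$. If all $x_i\ne0$, then $\tau_x$ is injective because $\gcd(w_1,w_2,w_3)=1$. The form $u\circ\tau_x$ has $w_3$ distinct zeros when $u$ is a combination of the first and last coordinates with nonzero coefficients, hence for general $u$. So the image has degree $w_3$, and $m=1$.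
\end{proof}

\begin{example}\label{ex:twisted}
For the weights $(0,1,2,3)$ the space orbits are twisted cubics, of weight $9=\operatorname{wt}(3L_{03})$. Let $x=(1,1,\varepsilon,1)$. As $\varepsilon\to0$, the twisted cubic $Z_x$ tends to $Z_{(1,1,0,1)}$, which is supported on the plane cubic $V_1^{013}$ and by degree equals it. So no open subset of the fixed set that contains the loop of Example~\ref{ex:cubic} lies in $\Omega$, and the formula for $f$ built on $V^{013}$ jumps from $0$ to $\varphi(1)=\frac12$ in the limit: a member of the pencil has appeared at $c=1$ and not through the ends.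
\end{example}

For any weights the loop \eqref{eq:block} has the degree $w_3$ and the weight $w_3^2$ of a space orbit, so these two invariants cannot separate it from the space orbits. The way out is to make the $g_{ijk}$ large. Then the plane curves have small degree compared with $w_3$, each block splits into many short moves, and the moves can be interleaved so that the lines produced by one are consumed by the next. The same net moves then close up in degree less than $w_3$.

\subsection*{The weights $(0,6,10,15)$}
Here $(g_{012},g_{013},g_{023},g_{123})=(2,3,5,1)$, the pencils are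
\[
\begin{array}{lll}
V^{012}:\ x_1^5=c\,x_0^2x_2^3 & (x_3=0), & 5L_{02}\to3L_{01}+2L_{12},\\
V^{013}:\ x_1^5=c\,x_0^3x_3^2 & (x_2=0), & 5L_{03}\to2L_{01}+3L_{13},\\
V^{023}:\ x_2^3=c\,x_0x_3^2 & (x_1=0), & 3L_{03}\to2L_{02}+L_{23},\\
V^{123}:\ x_2^9=c\,x_1^5x_3^4 & (x_0=0), & 9L_{13}\to4L_{12}+5L_{23},
\end{array}
\]
and space orbits have degree $15$ and weight $225$.

\begin{proposition}\label{prop:P3}
$b_{\mathrm{odd}}(C_{1,d}(\mathbb P^3))\ge1$ for every $d\ge13$.
\end{proposition}

\begin{proof}
Write $d=13+k$ with $k\ge0$.

\emph{The loop.} Following \eqref{eq:dd}, we use two negative moves along $V^{012}$, three positive moves along $V^{013}$, five negative moves along $V^{023}$ and one positive move along $V^{123}$. Each row lists the multiplicities of the lines after the move named on the left.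
\[
\begin{array}{c|cccccc}
\text{move}&L_{01}&L_{02}&L_{03}&L_{12}&L_{13}&L_{23}\\\hline
\text{start }Z_0&4&0&0&4&0&5+k\\
012^-&1&5&0&2&0&5+k\\
023^-&1&3&3&2&0&4+k\\
023^-&1&1&6&2&0&3+k\\
013^+&3&1&1&2&3&3+k\\
012^-&0&6&1&0&3&3+k\\
023^-&0&4&4&0&3&2+k\\
023^-&0&2&7&0&3&1+k\\
023^-&0&0&10&0&3&k\\
013^+&2&0&5&0&6&k\\
013^+&4&0&0&0&9&k\\
123^+&4&0&0&4&0&5+k
\end{array}
\]
A move removes the lines of one end of a pencil and adds different lines, so it is possible exactly when the resulting entries are nonnegative. All entries are, because $k\ge0$; this is where $d\ge13$ is used. The last row is $Z_0$.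

\emph{The set $K$.} For $d=13,14$ no space orbit fits into a cycle of degree $d$, so the whole fixed set lies in $\Omega$ by (T2) and Lemma~\ref{lem:curves}. For larger $d$ we exclude space orbits by weight. The heaviest line is $L_{23}$, of weight $25$, so we measure weight against it: let $\nu(Z)=25\deg Z-\operatorname{wt}(Z)$. This function is additive and, by (T1), locally constant on $C_{1,d}(\mathbb P^3)^S$. From $\operatorname{wt}(L_{ij})=w_i+w_j$ we get
\[
\nu(L_{01},L_{02},L_{03},L_{12},L_{13},L_{23})=(19,15,10,9,4,0).
\]
Since $\nu$ is constant along each pencil, $\nu(V_c^{ijk})=\nu(V_0^{ijk})\ge0$. A space orbit has $\nu=25\cdot15-225=150$. So $\nu\ge0$ on all invariant irreducible curves, and a cycle containing a space orbit has $\nu\ge150$. On the other hand $\nu(Z_0)=4\cdot19+4\cdot9=112$ for every $k$. Hence $K=\{Z\in C_{1,d}(\mathbb P^3)^S:\nu(Z)=112\}$ is open and closed in the fixed set, contains $Z_0$ and lies in $\Omega$.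

Proposition~\ref{prop:loop} applies with $V^1=V^{013}$, which occurs in three positive moves and no negative one.
\end{proof}

\section{Surfaces in $\mathbb P^4$}\label{sec:surfaces}

For surfaces a two-dimensional torus is available, and all pencils can be taken to be pencils of quadrics. Use coordinates $x,y_1,y_2,z_1,z_2$ on $\mathbb P^4$ and let $S=(\mathbb C^*)^2$ act by
\[
(s,t)\cdot[x:y_1:y_2:z_1:z_2]=[x:sy_1:s^{-1}y_2:tz_1:t^{-1}z_2].
\]
The weights are the center and the vertices of a square (Figure~\ref{fig:square}), and the quadrics $x^2$, $y_1y_2$, $z_1z_2$ are invariant. For $i\in\{1,2\}$ put $i'=3-i$.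

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\draw (1,0)--(0,1)--(-1,0)--(0,-1)--cycle;
\draw (-1,0)--(1,0);
\draw (0,-1)--(0,1);
\fill (0,0) circle (0.03);
\fill (1,0) circle (0.03) node[right] {$y_1$};
\fill (-1,0) circle (0.03) node[left] {$y_2$};
\fill (0,1) circle (0.03) node[above] {$z_1$};
\fill (0,-1) circle (0.03) node[below] {$z_2$};
\node at (0.09,0.09) {$x$};
\node at (0.34,0.34) {$\Delta_{11}$};
\node at (-0.34,0.34) {$\Delta_{21}$};
\node at (0.34,-0.34) {$\Delta_{12}$};
\node at (-0.34,-0.34) {$\Delta_{22}$};
\end{tikzpicture}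
\caption{The weights of $(\mathbb C^*)^2$ on the coordinates $x,y_1,y_2,z_1,z_2$ of $\mathbb P^4$ are $(0,0)$, $(\pm1,0)$, $(0,\pm1)$. A coordinate plane corresponds to the triangle spanned by its three free coordinates: $W_{ij}$ to the quadrant $\Delta_{ij}=xy_iz_j$, $Y_i$ to the half $y_iz_1z_2$, $Z_j$ to the half $z_jy_1y_2$, and $N,N'$ to the two diagonals.}
\label{fig:square}
\end{figure}

\subsection*{Invariant surfaces}
The ten coordinate planes are
\[
Y_i=\{x=y_{i'}=0\},\qquad Z_j=\{x=z_{j'}=0\},\qquad W_{ij}=\{y_{i'}=z_{j'}=0\},
\]
$N=\{y_1=y_2=0\}$ and $N'=\{z_1=z_2=0\}$. Each coordinate hyperplane carries a binomial pencil of quadrics, irreducible for $c\in\mathbb C^*$ because the rank is at least $3$: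
\[
\begin{array}{lll}
Q:\ z_1z_2=c\,y_1y_2&(x=0),&Z_1+Z_2\to Y_1+Y_2,\\
R^i:\ x^2=c\,z_1z_2&(y_{i'}=0),&2Y_i\to W_{i1}+W_{i2},\\
T^j:\ y_1y_2=c\,x^2&(z_{j'}=0),&W_{1j}+W_{2j}\to2Z_j .
\end{array}
\]
In Figure~\ref{fig:square}, $Q$ flips the diagonal of the square, $R^i$ cuts a half at the center, and $T^j$ glues two quadrants. For $\pi=[a:b:c]\in\mathbb P^2$ let $|X_\pi|\subset\mathbb P^4$ be the set of points at which the vector $(x^2,y_1y_2,z_1z_2)$ is a multiple, possibly zero, of $(a,b,c)$.

\begin{lemma}\label{lem:surfaces}
Every $S$-invariant irreducible surface is a coordinate plane, a quadric $Q_c$, $R^i_c$, $T^j_c$ with $c\in\mathbb C^*$, or a set $|X_\pi|$ with $abc\ne0$. For every $\pi$ the set $|X_\pi|$ has pure dimension $2$, and it is irreducible if $abc\neq0$.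
\end{lemma}

\begin{proof}
The set $|X_\pi|$ is defined by two independent linear combinations $q,q'$ of the three quadrics, so all its components have dimension at least $2$. Complete $q,q'$ to a basis $q,q',q''$ of the span. Then $|X_\pi|\cap\{q''=0\}$ is the union of four lines $\Gamma=\{x=y_1y_2=z_1z_2=0\}$, and cutting a projective variety with a hypersurface lowers the dimension by at most one; so $\dim|X_\pi|\le2$. Let $abc\ne0$. At a point of $|X_\pi|$ with some coordinate zero, one quadric vanishes, hence all do, and the point lies on $\Gamma$. So $|X_\pi|$ is the closure of its part with all coordinates nonzero, which is $\{x=1,\ y_1y_2=b/a,\ z_1z_2=c/a\}$, a single $S$-orbit.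

Let $V$ be an invariant irreducible surface, $I$ the set of coordinates that do not vanish identically on $V$, and $O_I$ the set of points whose nonzero coordinates are exactly those in $I$. Then $V\cap O_I$ is open and dense in $V$, so $|I|-1=\dim O_I\ge2$. If $|I|=3$, $V$ is a coordinate plane. If $|I|\ge4$, the weights in $I$ are not collinear, so stabilizers of points of $O_I$ are finite, orbits have dimension $2$, and $V$ is the closure of the orbit of a point of $O_I$. For $|I|=4$ that point lies on a member with $c\in\mathbb C^*$ of the pencil in the corresponding hyperplane, and for $|I|=5$ on some $|X_\pi|$ with $abc\ne0$. These are invariant irreducible surfaces, so $V$ is one of them.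
\end{proof}

The surfaces $|X_\pi|$ with $abc\ne0$ play the part of the space orbits. We shall exclude them by invariants that do not come from (T1), and whose local constancy we must prove by hand. For that we need to know all degenerations of these surfaces.

\begin{lemma}\label{lem:family}
There is a continuous map $\mathbb P^2\to C_{2,4}(\mathbb P^4)^S$, $\pi\mapsto X_\pi$, such that for $a,b,c\in\mathbb C^*$
\[
\begin{array}{lll}
X_{[0:1:0]}=2Z_1+2Z_2,&X_{[0:0:1]}=2Y_1+2Y_2,&X_{[1:0:0]}=\sum_{i,j}W_{ij},\\[2pt]
X_{[0:b:c]}=2Q_{c/b},&X_{[a:0:c]}=R^1_{a/c}+R^2_{a/c},&X_{[a:b:0]}=T^1_{b/a}+T^2_{b/a},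
\end{array}
\]
and $X_{[a:b:c]}=|X_{[a:b:c]}|$ with multiplicity one.
\end{lemma}

\begin{proof}
With $q,q'$ as above, $\operatorname{Res}(q,q',u_0,u_1,u_2)$ has degree $2\cdot2=4$ in each $u_i$ and vanishes exactly on the incidence set of $|X_\pi|$. By Lemma~\ref{lem:recog} it is the Chow form of a cycle $\sum m_iV_i$ of degree $4$, where the $V_i$ are the components of $|X_\pi|$ and all $m_i\ge1$. There are finitely many such cycles, and the cycle depends continuously on the basis $(q,q')$, which varies in the connected set $GL_2$; so it depends only on $\pi$. Call it $X_\pi$. Locally $(q,q')$ can be chosen continuously in $\pi$, so $X_\pi$ is continuous. Its support is invariant and $S$ is connected, so its components are invariant and $X_\pi$ is fixed.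

The supports are read off from the equations. For $[1:0:0]$ they are $y_1y_2=z_1z_2=0$, four planes; for $[a:0:c]$ they are $y_1y_2=0$, $x^2=(a/c)z_1z_2$, two quadrics; for $[a:b:0]$ they are $z_1z_2=0$, $y_1y_2=(b/a)x^2$, two quadrics. The degrees add up to $4$ in each case, so all $m_i=1$. For $[0:b:c]$ the equations $x^2=0$, $z_1z_2=(c/b)y_1y_2$ give one quadric, with $m=2$. For $[0:1:0]$ the equations $x^2=z_1z_2=0$ give $m_1Z_1+m_2Z_2$ with $m_1+m_2=4$; the exchange of $z_1$ and $z_2$ fixes both equations, so by \eqref{eq:res} it preserves the resultant up to sign while exchanging $F_{Z_1}$ and $F_{Z_2}$, and $m_1=m_2=2$. The exchange of $y_1$ and $y_2$ does the same for $[0:0:1]$, with equations $x^2=y_1y_2=0$.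

For $abc\ne0$ we have $X_\pi=m|X_\pi|$ with $m\deg|X_\pi|=4$. The diagonal torus permutes these surfaces transitively, so $m$ does not depend on $\pi$. The $m$-th powers form a closed subset of $\mathbb P(U)$, the image of a projective space under $[F]\mapsto[F^m]$, so by continuity the Chow form of $X_{[1:0:0]}$ is an $m$-th power. It is a product of four distinct irreducible factors; hence $m=1$.
\end{proof}

Here the filling of a loop can be seen exactly. As $\pi$ runs around the boundary of the triangle $\{[a:b:c]:a,b,c\ge0\}$, the cycle $X_\pi$ runs through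
\[
2Z_1+2Z_2\xrightarrow{\ 2Q\ }2Y_1+2Y_2\xrightarrow{\ R^1+R^2\ }\textstyle\sum W_{ij}\xrightarrow{\ T^1+T^2\ }2Z_1+2Z_2 ,
\]
and this loop in $C_{2,4}(\mathbb P^4)^S$ is contractible, since the triangle is a disk. As for curves, we interleave the same six moves, now at the cost of one more plane. Start from $Z^\circ=Y_1+Z_1+2Z_2+W_{21}$, of degree $5$, and make six positive moves:
\begin{equation}\label{eq:loop4}
\begin{array}{cl|l}
&&Y_1+Z_1+2Z_2+W_{21}\\
Q:&Z_1+Z_2\to Y_1+Y_2&2Y_1+Y_2+Z_2+W_{21}\\
R^1:&2Y_1\to W_{11}+W_{12}&Y_2+Z_2+W_{11}+W_{12}+W_{21}\\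
T^1:&W_{11}+W_{21}\to2Z_1&Y_2+2Z_1+Z_2+W_{12}\\
Q:&Z_1+Z_2\to Y_1+Y_2&Y_1+2Y_2+Z_1+W_{12}\\
R^2:&2Y_2\to W_{21}+W_{22}&Y_1+Z_1+W_{12}+W_{21}+W_{22}\\
T^2:&W_{12}+W_{22}\to2Z_2&Y_1+Z_1+2Z_2+W_{21}
\end{array}
\end{equation}

\subsection*{Four invariants}
Degree and weight do not keep the quartics $X_\pi$ away from this loop: by (T1), $\operatorname{wt}(Z^\circ)=(1,0)+(0,1)+2(0,-1)+(-1,1)=(0,0)$, and $X_\pi+N$ also has degree $5$ and weight $\operatorname{wt}(2Y_1+2Y_2+N)=(0,0)$. A finer invariant records how the polygons of the components cover the four quadrants. Define an additive function $J=(J_{11},J_{12},J_{21},J_{22})$ on invariant cycles by its values on the irreducible surfaces of Lemma~\ref{lem:surfaces}: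
\[
\begin{array}{c|c||c|c||c|c}
Y_1&(1,1,0,0)&W_{11}&(2,0,0,0)&R^1_c&(2,2,0,0)\\
Y_2&(0,0,1,1)&W_{12}&(0,2,0,0)&R^2_c&(0,0,2,2)\\
Z_1&(1,0,1,0)&W_{21}&(0,0,2,0)&T^1_c&(2,0,2,0)\\
Z_2&(0,1,0,1)&W_{22}&(0,0,0,2)&T^2_c&(0,2,0,2)\\
N,N'&(0,0,0,0)&Q_c&(1,1,1,1)&|X_\pi|&(2,2,2,2)
\end{array}
\]
The rule behind the table: take the convex hull of the weights of the coordinates that do not vanish on $V$, and spread the mass $2\deg V$ evenly over the quadrants $\Delta_{ij}$ that it contains.

\begin{lemma}\label{lem:J}
$J$ is locally constant on $C_{2,d}(\mathbb P^4)^S$.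
\end{lemma}

\begin{proof}
First, $J$ is constant on each family. From the table,
\[
\begin{array}{l}
J(Z_1+Z_2)=J(Y_1+Y_2)=(1,1,1,1)=J(Q_c),\\
J(2Y_i)=J(W_{i1}+W_{i2})=J(R^i_c),\qquad J(2Z_j)=J(W_{1j}+W_{2j})=J(T^j_c),
\end{array}
\]
and each of the six degenerate cycles in Lemma~\ref{lem:family} has $J=(2,2,2,2)$. Extend the types in the proof of Proposition~\ref{prop:loop} by a number $\alpha$ of summands $X_\pi$, $\pi\in\mathbb P^2$, so that $Y_\tau$ acquires a factor $(\mathbb P^2)^\alpha$. By (T2) and Lemmas~\ref{lem:surfaces} and~\ref{lem:family}, summation is a continuous surjection from the finite disjoint union of the compact spaces $Y_\tau$ onto $C_{2,d}(\mathbb P^4)^S$; surjectivity uses that $|X_\pi|$ has multiplicity one in $X_\pi$ for $abc\neq0$. The pullback of $J$ is constant on each $Y_\tau$, so $J$ is a continuous map to the discrete space $\mathbb Z^4$ by Lemma~\ref{lem:cont}(c).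
\end{proof}

\begin{proposition}\label{prop:P4}
$b_{\mathrm{odd}}(C_{2,d}(\mathbb P^4))\ge1$ for every $d\ge5$.
\end{proposition}

\begin{proof}
Write $d=5+k$ and add $kN$ to every cycle in \eqref{eq:loop4}. The starting cycle has
\[
J(Z^\circ+kN)=(1,1,0,0)+(1,0,1,0)+2(0,1,0,1)+(0,0,2,0)=(2,3,3,2).
\]
Let $K=\{Z\in C_{2,d}(\mathbb P^4)^S:J(Z)=(2,3,3,2)\}$, open and closed by Lemma~\ref{lem:J}. Suppose $Z\in K$ contains $|X_\pi|$ with $abc\neq0$. Then $Z-|X_\pi|$ is effective and invariant with $J=(0,1,1,0)$. All entries of the table are nonnegative, so every component of $Z-|X_\pi|$ has $J_{11}=J_{22}=0$, and the table leaves only $W_{12},W_{21},N,N'$. On these $J_{12}$ is even, a contradiction. Hence $K\subset\Omega$ for the five pencils $Q,R^1,R^2,T^1,T^2$, which lie in different hyperplanes. Proposition~\ref{prop:loop} applies with $V^1=R^1$, which occurs in exactly one move.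
\end{proof}

\section{Cones, and the proofs of Theorems~\ref{thm:A} and~\ref{thm:C}}\label{sec:cones}

Lemma~\ref{lem:borel} also transports odd homology to larger $(p,n)$: if only one coordinate is scaled, the invariant cycles are built from cycles in a hyperplane and cones over cycles in that hyperplane.

\begin{lemma}\label{lem:cone}
Let $0\le p\le n-1$ and $d\ge1$. Then
\[
b_{\mathrm{odd}}(C_{p+1,d}(\mathbb P^{n+1}))\ge b_{\mathrm{odd}}(C_{p,d}(\mathbb P^n))+b_{\mathrm{odd}}(C_{p+1,d}(\mathbb P^n)).
\]
\end{lemma}

\begin{proof}
Let $\mathbb C^*$ scale the last coordinate $x_{n+1}$ of $\mathbb P^{n+1}$. Put $\mathbb P^n=\{x_{n+1}=0\}$, $o=[0:\dots:0:1]$, $x'=(x_0,\dots,x_n)$, and for irreducible $W\subset\mathbb P^n$ let $\Sigma W$ be the cone over $W$ with vertex $o$; extend $\Sigma$ additively to cycles. We have $\deg\Sigma W=\deg W$: for $\dim W=p$, projection from $o$ maps a general linear space $\Lambda$ of codimension $p+1$ isomorphically onto a general linear space $\Lambda'\subset\mathbb P^n$ of codimension $p$, and $\Lambda\cap\Sigma W$ bijectively onto $\Lambda'\cap W$.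

\emph{Invariant varieties.} Let $V\not\subset\mathbb P^n$ be irreducible and invariant of dimension $p+1\ge1$. The points $v\in V\setminus(\mathbb P^n\cup\{o\})$ are dense in $V$, and the orbit closure of $v$ is the line through $v$ and $o$. If a form $\sum_jf_j(x')x_{n+1}^j$ vanishes on $V$, it vanishes on these lines, so each $f_j$ vanishes at all such $v$, hence on $V$. Thus $V$ is defined by forms in $x'$, so $V=\Sigma W$ with $W=V\cap\mathbb P^n$; and $W$ is the projection of $V\setminus\{o\}$, irreducible of dimension $p$. Subvarieties of $\mathbb P^n$ and cones are invariant, so by (T2) the map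
\begin{equation}\label{eq:cone}
\bigsqcup_{a+b=d}C_{p+1,a}(\mathbb P^n)\times C_{p,b}(\mathbb P^n)\to C_{p+1,d}(\mathbb P^{n+1})^{\mathbb C^*},\qquad(Y,Z)\mapsto Y+\Sigma Z,
\end{equation}
is a bijection.

\emph{Continuity.} Write $u_i=u_i'(x')+s_ix_{n+1}$ for $0\le i\le p+1$. The Chow form in $\mathbb P^{n+1}$ of a cycle $Y$ on $\mathbb P^n$ is $F_Y(u_0',\dots,u_{p+1}')$, by Lemma~\ref{lem:recog} and multiplicativity. For the cone we eliminate $x_{n+1}$ by means of $u_0$. Let $W$ be irreducible of degree $\delta$ and
\[
\Phi(u)=F_W(s_0u_1'-s_1u_0',\dots,s_0u_{p+1}'-s_{p+1}u_0').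
\]
Setting $s_0=1$ and $s_i=0$ for $i\ge1$ shows $\Phi\ne0$. Let $s_0\ne0$. Then $o\notin H_{u_0}$, and a point $(y,\eta)\in\Sigma W$ with $y\in W$ lies on $H_{u_0}$ if and only if $\eta=-u_0'(y)/s_0$; it then lies on $H_{u_i}$ if and only if $s_0u_i'(y)=s_iu_0'(y)$. So $\Phi$ and $F_{\Sigma W}$ have the same zeros off $\{s_0=0\}$. An irreducible factor of $\Phi$ other than $s_0$ has a dense set of zeros off $\{s_0=0\}$, so it is proportional to $F_{\Sigma W}$. Hence $\Phi=\mathrm{const}\cdot s_0^{\,k}F_{\Sigma W}^{\,m}$. Degrees in $u_1$ give $\delta=m\delta$, so $m=1$, and total degrees give $2(p+1)\delta=k+(p+2)\delta$, so $k=p\delta$. By multiplicativity, for $\deg Z=b$,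
\[
F_{\Sigma Z}(u)=s_0^{-pb}\,F_Z(s_0u_1'-s_1u_0',\dots,s_0u_{p+1}'-s_{p+1}u_0').
\]
The substitution is an injective linear map of $F_Z$, and division by $s_0^{pb}$ is linear on the polynomials divisible by it. So $Z\mapsto\Sigma Z$ is continuous, and \eqref{eq:cone} is a homeomorphism by Lemma~\ref{lem:cont}(a),(c).

The pieces $(a,b)=(0,d)$ and $(d,0)$ are different since $d\ge1$, and they are $C_{p,d}(\mathbb P^n)$ and $C_{p+1,d}(\mathbb P^n)$. Apply Lemma~\ref{lem:borel}.
\end{proof}

For fixed $d\ge1$ put $\beta(p,n)=b_{\mathrm{odd}}(C_{p,d}(\mathbb P^n))$. Lemma~\ref{lem:cone} says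
\begin{equation}\label{eq:pascal}
\beta(p,n)\ge\beta(p-1,n-1)+\beta(p,n-1)\qquad(1\le p\le n-1).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $d\ge13$ and use induction on $n\ge3$. For $n=3$ we have $p=1$, and $\beta(1,3)\ge1=\binom00$ by Proposition~\ref{prop:P3}. Let $n\ge4$. If $p=1$, then $\beta(1,n)\ge\beta(1,n-1)\ge1=\binom{n-3}{0}$. If $p=n-2$, then $\beta(n-2,n)\ge\beta(n-3,n-1)\ge1=\binom{n-3}{n-3}$. If $2\le p\le n-3$, the induction hypothesis covers both terms of \eqref{eq:pascal}, and $\beta(p,n)\ge\binom{n-4}{p-2}+\binom{n-4}{p-1}=\binom{n-3}{p-1}$.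
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $d\ge5$. By \eqref{eq:pascal} and Proposition~\ref{prop:P4},
\[
\beta(p,n)\ge\beta(p,n-1)\ge\dots\ge\beta(p,p+2)\ge\beta(p-1,p+1)\ge\dots\ge\beta(2,4)\ge1.\qedhere
\]
\end{proof}

The two steps in \eqref{eq:pascal} never lower $p$ or the codimension $n-p$. Starting from $(1,3)$ they reach exactly the pairs with $p\ge1$ and $n-p\ge2$, and Theorem~\ref{thm:B}(i) shows that no other pair has odd homology.

\section{Vanishing: proof of Theorem~\ref{thm:B}}\label{sec:even}

Write $\operatorname{Gr}(k)$ for the Grassmannian of $k$-dimensional subspaces of $\mathbb C^{n+1}$; its cohomology is concentrated in even degrees and generated by the Chern classes of the universal quotient bundle. If $\mathcal E\to Y$ is a complex vector bundle of rank $r$ over a compact manifold, $\mathbb P(\mathcal E)$ its bundle of lines and $\zeta=-c_1$ of the tautological line bundle, then $H^*(\mathbb P(\mathcal E))$ is a free $H^*(Y)$-module with basis $1,\zeta,\dots,\zeta^{r-1}$ (Leray--Hirsch). Homeomorphisms below come from Lemma~\ref{lem:cont}.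

\subsection*{Part (i), and degrees $0$ and $1$}
$C_{n,d}(\mathbb P^n)$ is the point $d\,\mathbb P^n$. The map $[h]\mapsto\operatorname{div}(h)$ identifies $C_{n-1,d}(\mathbb P^n)$ with the projective space of forms of degree $d$. Addition of points identifies $C_{0,d}(\mathbb P^n)$ with $(\mathbb P^n)^d/\mathfrak S_d$, whose cohomology is a subspace of $H^*(\mathbb P^n)^{\otimes d}$ by (H4). All three have only even cohomology. If $p\notin\{0,n-1,n\}$, then $1\le p\le n-2$ and the conjecture fails for $d=13$ by Theorem~\ref{thm:A}. This proves (i). Further, $C_{p,0}(\mathbb P^n)$ is a point, and $C_{p,1}(\mathbb P^n)=\operatorname{Gr}(p+1)$ since a variety of degree $1$ is linear.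

\subsection*{Degree $2$: decomposition}
Let $0\le p\le n-1$, $C=C_{p,2}(\mathbb P^n)$, $G=\operatorname{Gr}(p+1)$, and $G'=\operatorname{Gr}(p+2)$ with tautological bundle $\mathcal M$. A cycle of degree $2$ is a sum of two linear spaces or an irreducible variety of degree $2$. The former make up a compact set $A\cong(G\times G)/\mathfrak S_2$. An irreducible variety has degree at least one more than its codimension in its linear span; so one of degree $2$ is a quadric hypersurface in its span, a unique $\mathbb P(M)$ with $M\in G'$. Let $B=\mathbb P(\operatorname{Sym}^2\mathcal M^*)$ be the space of pairs $(M,[h])$ with $h$ a quadratic form on $M$, let $\beta:B\to C$ be the continuous map $(M,[h])\mapsto\operatorname{div}(h)$, and let $E=\beta^{-1}(A)$, the pairs with $h$ a product of two linear forms. Then $\beta:B\setminus E\to C\setminus A$ is a continuous bijection and proper, hence a homeomorphism.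

Let $\mathcal F=\mathbb P(\mathcal M^*)$; a point $[\ell]\in\mathbb P(M^*)$ is the same as a flag $L\subset M$ with $L=\ker\ell\in G$, and the line $\mathbb C\ell$ is $(M/L)^*$. Put $\widetilde E=\mathcal F\times_{G'}\mathcal F=\{(L_1,L_2,M):L_1,L_2\subset M\}$. By unique factorization $([\ell_1],[\ell_2])\mapsto[\ell_1\ell_2]$ induces $E\cong\widetilde E/\mathfrak S_2$. The spaces $G\times G$, $B$, $\widetilde E$ have only even cohomology, hence so do $A,B,E$ by (H4).

The map $\beta$ induces a map between the sequences (H2) of $(C,A)$ and $(B,E)$ that is an isomorphism on the terms $H^*_c$. The usual diagram chase gives a Mayer--Vietoris sequence with connecting map $H^k(E)\to H_c^{k+1}(B\setminus E)\cong H_c^{k+1}(C\setminus A)\to H^{k+1}(C)$, and by the vanishing in odd degrees it breaks up into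
\begin{equation}\label{eq:MV}
0\to H^{2k}(C)\to H^{2k}(A)\oplus H^{2k}(B)\to H^{2k}(E)\to H^{2k+1}(C)\to0 .
\end{equation}
It remains to show that the images of $H^*(A)$ and $H^*(B)$ span $H^*(E)$.

\subsection*{Degree $2$: surjectivity}
The bundles on $\widetilde E$ that come from $A$ and from $B$ are related by short exact sequences, so we use additive characteristic classes. For a vector bundle $\mathcal Q$ let $s_k(\mathcal Q)$, $k\ge1$, be the $k$-th power sum of its Chern roots. It is additive in short exact sequences, equals $c_1^k$ for a line bundle, and by Newton's identities the Chern classes are rational polynomials in the $s_k$.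

On $\widetilde E$ put $\zeta_i=c_1(M/L_i)$ and $s_k=s_k(\mathbb C^{n+1}/M)$. By the facts above, $H^*(\widetilde E)$ is a quotient of the polynomial ring $\mathbb Q[s_1,s_2,\dots][\zeta_1,\zeta_2]$, compatibly with $\mathfrak S_2$, which exchanges $\zeta_1,\zeta_2$. Averaging shows that $H^*(E)=H^*(\widetilde E)^{\mathfrak S_2}$ is the image of $\mathcal R=\Lambda[s_1,s_2,\dots]$, where $\Lambda=\mathbb Q[\zeta_1,\zeta_2]^{\mathfrak S_2}$. Put $\xi=\zeta_1+\zeta_2$, $\delta=\zeta_1-\zeta_2$, $e=\zeta_1\zeta_2=(\xi^2-\delta^2)/4$. Then $\Lambda=\mathbb Q[\xi,\delta^2]$, so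
\[
\mathcal R=\mathbb Q[\xi,s_1,s_2,\dots]+\delta^2\mathcal R .
\]
We show that $B$ supplies the first summand and $A$ the second.

\emph{Classes from $B$.} The tautological line of $B$ at $[\ell_1\ell_2]$ is $(M/L_1)^*\otimes(M/L_2)^*$, so minus its first Chern class restricts to $\xi$, and the $s_k$ come from $G'$. So the image of $H^*(B)$ contains the image of $\mathbb Q[\xi,s_1,s_2,\dots]$.

\emph{Classes from $A$.} The map $E\to A$ is induced by $(L_1,L_2,M)\mapsto(L_1,L_2)$. Let $t_k^{(i)}=s_k(\mathbb C^{n+1}/L_i)$ on $G\times G$. The sequence $0\to M/L_i\to\mathbb C^{n+1}/L_i\to\mathbb C^{n+1}/M\to0$ shows that $t_k^{(i)}$ pulls back to $s_k+\zeta_i^k$. Put $r_k=\zeta_1^k+\zeta_2^k$ and $D_k=\zeta_1^k-\zeta_2^k$ for $k\geq0$. The classes $t_k^{(1)}+t_k^{(2)}$ and $(t_i^{(1)}-t_i^{(2)})(t_j^{(1)}-t_j^{(2)})$ are $\mathfrak S_2$-invariant and pull back to $2s_k+r_k$ and $D_iD_j$. So the image of the ring $H^*(A)=H^*(G\times G)^{\mathfrak S_2}$ contains the image of the span of all products $PD_iD_j$ with $i,j\geq1$ and $P\in\mathcal P=\mathbb Q[2s_1+r_1,2s_2+r_2,\dots]$.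

\emph{Claim: the $D_iD_j$ with $i,j\ge1$ span $\delta^2\Lambda$.} Let $h_m=D_{m+1}/\delta=\sum_{l=0}^m\zeta_1^l\zeta_2^{m-l}\in\Lambda$; then $D_iD_j=\delta^2h_{i-1}h_{j-1}\in\delta^2\Lambda$. Expanding gives $D_iD_j=r_{i+j}-e^jr_{i-j}$ for $i\ge j\ge0$. Hence, for $j\ge1$ and $m\ge0$,
\[
D_{j+m}D_j-D_{j+m+1}D_{j-1}=e^{j-1}(r_{m+2}-er_m)=e^{j-1}D_{m+1}D_1=\delta^2e^{j-1}h_m ,
\]
and $D_0=0$, so the span contains all $\delta^2e^lh_m$. The $e^lh_m$ span $\Lambda$: it is spanned by the $e^l$ and the $e^lr_m$ with $m\ge1$, and $1=h_0$, $r_1=h_1$, $r_m=h_m-eh_{m-2}$ for $m\ge2$. This proves the claim.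

So the products $PD_iD_j$ span $\delta^2\cdot\mathcal P\Lambda$, where $\mathcal P\Lambda$, the span of products, is the subring of $\mathcal R$ generated by $\mathcal P$ and $\Lambda$. It contains $s_k=\frac12((2s_k+r_k)-r_k)$, so it is $\mathcal R$. Thus the image of $H^*(A)$ contains the image of $\delta^2\mathcal R$, the map $H^*(A)\oplus H^*(B)\to H^*(E)$ is surjective, and \eqref{eq:MV} gives $H^{2k+1}(C)=0$ for all $k$. The case $p=n$ is covered by (i), and Theorem~\ref{thm:B} is proved. \qed

\begin{remark}
The sequence \eqref{eq:MV} also gives the Betti numbers in degree $2$. Let $P(Y)=\sum_k q^k\dim H^{2k}(Y)$. Then $P(C)=P(A)+P(B)-P(E)$. By Leray--Hirsch $P(B)=P(G')P(\mathbb P^{\mu})$ with $\mu=\binom{p+3}2-1$, and $H^*(\widetilde E)$ is free over $H^*(G')$ on the monomials $\zeta_1^a\zeta_2^b$, $0\le a,b\le p+1$, which $\mathfrak S_2$ permutes as it permutes the monomial basis of $H^*(\mathbb P^{p+1}\times\mathbb P^{p+1})$. Therefore, for $0\le p\le n-1$,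
\[
P(C_{p,2}(\mathbb P^n))=P(\operatorname{Sym}^2G)+P(G')\bigl(P(\mathbb P^{\mu})-P(\operatorname{Sym}^2\mathbb P^{p+1})\bigr).
\]
\end{remark}

\begin{thebibliography}{9}
\bibitem{ChenHu} Youming Chen and Wenchuan Hu, \emph{Chow groups of Chow varieties}, arXiv:2603.02244 (2026).
\end{thebibliography}
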